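# Approximating $C^0$-continuous paths of Hamiltonian diffeomorphisms by smooth Hamiltonian paths

## 1. $C^0$-closed sets of homeomorphisms that carry $C^1$ control

Let $M$ be a closed connected manifold. Fix a Riemannian metric on $M$ with distance $\mathrm{dist}$, and a smooth embedding $\iota:M\to\mathbb R^N$. For maps $f,g:M\to M$ put
$$d(f,g)=\max_{x}\mathrm{dist}(f(x),g(x)),\qquad \bar d(f,g)=d(f,g)+d(f^{-1},g^{-1}),$$
the second for homeomorphisms. The metric $\bar d$ defines the $C^0$ topology of $Homeo(M)$, which is a topological group. We use constantly that $d$ is right invariant: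
$$d(fh,gh)=d(f,g)\qquad(h\in Homeo(M)), \tag{1}$$
because $h$ only permutes the points over which the maximum is taken. In particular $d(f^{-1},id)=d(id,f)$.

Let $Diff^1(M)$ be the group of $C^1$-diffeomorphisms with the $C^1$ topology, induced from the norm $\|u\|_{C^1}=\max|u|+\max|du|$ on $C^1(M,\mathbb R^N)$ via $f\mapsto\iota f$. It is a topological group, and it is separable and metrizable, since $C^1(M,\mathbb R^N)$ is a separable Banach space.

**Definition.** For $g\in Diff^1(M)$ and $r>0$ let
$$B(g,r)=\{f\in Homeo(M):\ d(f,g)\le r,\ \ \iota f-\iota g\ \text{is } r\text{-Lipschitz with respect to dist}\}.$$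

Two properties make this set useful.

**It is $C^0$-closed.** The inequalities $\mathrm{dist}(f(x),g(x))\le r$ and $|(\iota f-\iota g)(x)-(\iota f-\iota g)(y)|\le r\,\mathrm{dist}(x,y)$ survive uniform limits in $f$.

**Its trace on $Diff^1(M)$ is a $C^1$-neighborhood of $g$, and these traces for $r>0$ form a basis of (not necessarily open) neighborhoods of $g$.** A $C^1$ map $u:M\to\mathbb R^N$ is $r$-Lipschitz if and only if $|du|\le r$ pointwise: integrate along a minimizing geodesic for one direction, differentiate along a geodesic for the other. Let $L$ be a Lipschitz constant of $\iota$. If $f\in B(g,r)\cap Diff^1(M)$, then $\|\iota f-\iota g\|_{C^1}\le Lr+r$. Conversely, $\iota^{-1}:\iota(M)\to M$ is uniformly continuous, so there is $r'\in(0,r]$ such that $|\iota x-\iota y|<r'$ implies $\mathrm{dist}(x,y)\le r$; then $\|\iota f-\iota g\|_{C^1}<r'$ implies $f\in B(g,r)$.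

**Example 1.** Take the flat torus $T^2=\mathbb R^2/\mathbb Z^2$ with the isometric embedding $\iota(x,y)=(e(x),e(y))$, where $e(x)=\frac1{2\pi}(\cos2\pi x,\sin 2\pi x)$. For a shear $f(x,y)=(x,y+h(x))$ with $h$ smooth, the map $u=\iota f-\iota$ is $(0,e(y+h(x))-e(y))$, and
$$|du(\partial_x)|=|h'(x)|,\qquad |du(\partial_y)|=|e'(y+h)-e'(y)|=2|\sin\pi h(x)|\le 2\pi|h(x)|.$$
For $h_n(x)=\frac1n\sin 2\pi nx$ with $n\ge2$ we get $d(f,id)=\frac1n$, but $|du|=2\pi$ at $x=0$. So these shears converge to $id$ in $C^0$ and none of them lies in $B(id,r)$ when $r<2\pi$. Thus $B(id,r)$ is $C^0$-closed but is not a $C^0$-neighborhood of $id$. It also contains maps that are not differentiable: for small $\varepsilon>0$ and $h(x)=\varepsilon\,\mathrm{dist}(x,\mathbb Z)$ we have $d(f,id)=\varepsilon/2$, and $u$ has Lipschitz constant at most $\varepsilon+2\pi\cdot\frac\varepsilon2\le5\varepsilon$, so $f\in B(id,5\varepsilon)$.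

Here is what the sets are for. Suppose $\lambda:[0,1]\to Homeo(M)$ is only $C^0$-continuous, but each $\lambda(t)$ is a smooth diffeomorphism. The sets $\lambda^{-1}(B(g,r))$ are closed sets of times, because $B(g,r)$ is $C^0$-closed. Countably many of the $B(g,r)$ cover the relevant diffeomorphisms, because $Diff^1(M)$ is second countable. So on any nonempty closed set of times, Baire's theorem gives a nonempty relatively open piece on which $\lambda$ stays in a single $B(g,r)$. There, any two values of $\lambda$ differ by a $C^1$-small diffeomorphism. A purely $C^0$ hypothesis has produced $C^1$ control, not near every time, but on a piece of every closed set of times.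

## 2. Continuous paths in $Ham(M,\omega)$ and smooth Hamiltonian paths

Let $(M,\omega)$ be a closed connected symplectic manifold of positive dimension. A smooth $H:[0,1]\times M\to\mathbb R$ generates the flow $t\mapsto\phi_H^t$, $\phi_H^0=id$, of the time-dependent vector field with $X_{H_t}\rfloor\omega=dH_t$. The group $Ham=Ham(M,\omega)$ consists of the time-one maps $\phi^1_H$; it lies in $Symp_0(M,\omega)$, the identity component of the group $Symp(M,\omega)$ of symplectic diffeomorphisms.

A path in $Ham$ can be $C^0$-continuous without having any smoothness in $t$, and without being continuous for the $C^1$ topology. The question, posed by Yong-Geun Oh and Stefan Müller in "The group of Hamiltonian homeomorphisms and $C^0$ symplectic topology", arXiv:math/0402210 (2004), is whether such a path is nevertheless a uniform limit of smooth Hamiltonian paths. The answer is yes.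

**Theorem A.** Let $(M,\omega)$ be a closed connected symplectic manifold of positive dimension, and let $\lambda:[0,1]\to Ham(M,\omega)$ be $C^0$-continuous with $\lambda(0)=id$. Then there are smooth $H_j:[0,1]\times M\to\mathbb R$ with $\sup_t\bar d(\phi^t_{H_j},\lambda(t))\to0$.

The theorem says $\phi^1_{H_j}\to\lambda(1)$ in $C^0$. It does not claim that $\phi^1_{H_j}=\lambda(1)$ can be arranged, nor that $Ham$ is locally path connected in the $C^0$ topology; the proof needs neither.

We shall glue paths together, so we fix a version that glues well.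

**Definition.** A *Hamiltonian path on $[a,b]$* ($a<b$) is a map $\nu:[a,b]\to Ham$ with $\nu(a)=id$ such that $(t,x)\mapsto\nu(t)(x)$ is smooth, $\nu$ is locally constant near $a$ and near $b$, and the field $X_t$ defined by $\frac{d}{dt}\nu(t)=X_t\circ\nu(t)$ has $X_t\rfloor\omega$ exact for all $t$.

**On $[0,1]$ such a path is $t\mapsto\phi_H^t$ for a smooth $H$.** Fix $x_0\in M$ and put $H_t(x)=\int_{x_0}^xX_t\rfloor\omega$ along any path. By exactness the choice of path does not matter. Near a given point the paths can be chosen to depend smoothly on $x$, so $H$ is smooth, and $dH_t=X_t\rfloor\omega$. The same argument shows that the requirement $\nu(t)\in Ham$ is automatic once all $X_t\rfloor\omega$ are exact and $\nu(a)=id$: for $t_1>a$, the path $s\mapsto\nu(a+s(t_1-a))$ on $[0,1]$ is generated by a Hamiltonian and ends at $\nu(t_1)$.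

**Reparametrization.** If $X_t$ generates $\psi_t$ and $\beta$ is a smooth function, then $\psi_{\beta(t)}$ is generated by $\beta'(t)X_{\beta(t)}$. So every $\phi_H^1$ is the endpoint of a Hamiltonian path on any $[a,b]$: choose $\beta:[a,b]\to[0,1]$ smooth, equal to $0$ near $a$ and to $1$ near $b$.

**Concatenation.** If $\nu^1,\nu^2$ are Hamiltonian paths on $[a,b]$ and $[b,c]$, let $\nu(t)=\nu^1(t)$ on $[a,b]$ and $\nu(t)=\nu^2(t)\nu^1(b)$ on $[b,c]$. Right composition with a fixed map does not change the generating field, and at $b$ both pieces are locally constant, so $\nu$ is a Hamiltonian path on $[a,c]$. Extending a Hamiltonian path by constants, on either side, also gives a Hamiltonian path.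

In particular $Ham$ is a group: concatenate for products, and for inverses use $t\mapsto\phi_H^{1-t}(\phi_H^1)^{-1}$, generated by $-X_{1-t}$. Let $Ham^1$ be the closure of $Ham$ in $Diff^1(M)$. As the closure of a subgroup of a topological group, it is a subgroup.

## 3. A path on the torus that is $C^1$-discontinuous on a Cantor set

On $(T^2,dx\wedge dy)$ let $h_n(x)=\frac1n\sin2\pi nx$, and for $s\in[0,1]$ set
$$g_{n,s}(x,y)=\big(x+s\,h_n(y+s\,h_n(x)),\ y+s\,h_n(x)\big).$$
This is the vertical shear $A_s(x,y)=(x,y+sh_n(x))$ followed by the horizontal shear $B_s(x,y)=(x+sh_n(y),y)$. Their generating fields $h_n(x)\partial_y$ and $h_n(y)\partial_x$ satisfy $h_n(x)\partial_y\rfloor\omega=-h_n(x)\,dx$ and $h_n(y)\partial_x\rfloor\omega=h_n(y)\,dy$, both exact because $h_n$ has mean zero. The family $s\mapsto B_sA_s$ is generated by $h_n(y)\partial_x+(B_s)_*(h_n(x)\partial_y)$; contracted with $\omega$ this is again exact, since $B_s$ is symplectic. So $g_{n,s}\in Ham(T^2)$, and $d(g_{n,s},id)\le\sqrt2/n$.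

Let $C\subset[0,1]$ be a closed set containing $0$ and $1$ whose complement has infinitely many components ("gaps") $J_1,J_2,\dots$. Let $s_k:\overline{J_k}\to[0,1]$ be the piecewise linear function that is $0$ at the endpoints and $1$ at the midpoint. Put
$$\lambda(t)=id\ \ (t\in C),\qquad \lambda(t)=g_{k,s_k(t)}\ \ (t\in J_k).$$

**This path is $C^0$-continuous.** It is continuous on each $\overline{J_k}$, and only finitely many gaps contain a time at which $d(\lambda(t),id)$ exceeds a given $\varepsilon>0$; the inverses behave the same way because $d(\lambda(t)^{-1},id)=d(\lambda(t),id)$.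

**It need not be $C^1$-continuous.** At the midpoint of $J_k$ the map is $g_{k,1}$, whose differential at the origin sends $\partial_x$ to $(1+4\pi^2)\partial_x+2\pi\partial_y$ for every $k$. So $\lambda$ is $C^1$-discontinuous at every $t\in C$ at which gaps accumulate. If $C=\{0\}\cup\{1/i:i\ge1\}$, this is the single time $0$. If $C$ is a Cantor set, it is every point of $C$: between two points of $C$ there is always a gap, and every neighborhood of a point of $C$ contains infinitely many points of $C$.

**The theorem by hand for this path.** Given $j$, replace $\lambda$ by $id$ on every gap $J_k$ with $k>j$; this moves it by at most $\sqrt2/j$. On the finitely many remaining gaps replace $s_k$ by a smooth function uniformly close to it and equal to $0$ near both ends. The result is a smooth Hamiltonian path, uniformly close to $\lambda$.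

Two features of this small example return in the general proof. Restricted to the closed set $C$ the path is $C^1$-tame (constant, in fact), although the full path may be $C^1$-discontinuous at every point of $C$. And a gap that is short in time may simply be jumped over: by $C^0$-continuity the path cannot move far while we are not looking.

## 4. The Weinstein chart, flux, and $C^1$-small increments

The only source of short Hamiltonian paths that we use is the following lemma.

**Lemma 1.** For every $\delta>0$ there is a $C^1$-open neighborhood $\hat V_\delta$ of $id$ in $Diff^1(M)$ such that for every $f\in\hat V_\delta\cap Ham$ and every $a<b$ there is a Hamiltonian path $\nu$ on $[a,b]$ with $\nu(b)=f$ and $d(\nu(t),id)<\delta/2$ for all $t$.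

Three facts go into it.

*Weinstein's theorem.* On $M\times M$ let $\Omega=pr_2^*\omega-pr_1^*\omega$. The diagonal is Lagrangian for $\Omega$, and there is an open embedding $\Psi$ of a neighborhood of it into $T^*M$ with $\Psi(x,x)=0_x$ and $\Psi^*d\theta=\Omega$. Here $\theta$ is the canonical 1-form, characterized by $\alpha^*\theta=\alpha$ for every 1-form $\alpha$ viewed as a section $\alpha:M\to T^*M$. (If one's convention gives $-d\theta$, compose with multiplication by $-1$ in the fibers.) Let $\pi:T^*M\to M$ be the projection.

*Flux.* If $X_t$ generates a smooth path in $Symp_0(M,\omega)$, the forms $X_t\rfloor\omega$ are closed, and the flux of the path is $\int_0^1[X_t\rfloor\omega]\,dt\in H^1(M;\mathbb R)$. The flux group $\Gamma\subset H^1(M;\mathbb R)$ is the set of fluxes of smooth loops in $Symp_0(M,\omega)$ based at $id$. For example, on $T^2$ the loop $(x,y)\mapsto(x,y+t)$, $t\in[0,1]$, has $X_t=\partial_y$ and $X_t\rfloor\omega=-dx$, so $-[dx]\in\Gamma$.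

*Ono's theorem* (K. Ono, *Floer–Novikov cohomology and the flux conjecture*, Geom. Funct. Anal. 16 (2006), 981–1020): for closed $(M,\omega)$ the group $\Gamma$ is discrete. This is the one deep external input.

**Example 2.** On $T^2$ the chart is explicit. For nearby points $(x,y),(X,Y)$ let $a=X-x$, $b=Y-y$ (small representatives), and let $(u,v)$ be the midpoint. Then
$$dX\wedge dY-dx\wedge dy=(du+\tfrac{da}2)\wedge(dv+\tfrac{db}2)-(du-\tfrac{da}2)\wedge(dv-\tfrac{db}2)=-db\wedge du+da\wedge dv,$$
so $\Psi\big((x,y),(X,Y)\big)=$ the covector $-b\,du+a\,dv$ at $(u,v)$ satisfies $\Psi^*d\theta=\Omega$. For a shear $f(x,y)=(x,y+h(x))$ with small $h$ we get $a=0$, $b=h(x)$ and midpoint $(x,y+h(x)/2)$, so the graph of $f$ corresponds to the 1-form $\alpha=-h(u)\,du$. It is closed; it is exact exactly when $h$ has mean zero; and $t\alpha$ corresponds to the shear by $th$, whose generating field $h\,\partial_y$ has $h\,\partial_y\rfloor\omega=-h\,dx$, in the class $[\alpha]$. Lemma 1 says that this picture is general.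

*Proof of Lemma 1.*

**Step 1: from a symplectic $f$ to a closed 1-form $\alpha_f$.** Let $f$ be a symplectic diffeomorphism $C^1$-close to $id$. Then $\tau_f(x)=\Psi(x,f(x))$ is defined and $C^1$-close to the zero section. So $\kappa=\pi\tau_f$ is $C^1$-close to $id$, hence a diffeomorphism, and it is smooth. Therefore $\alpha_f=\tau_f\kappa^{-1}$ satisfies $\pi\alpha_f=id$: it is a smooth 1-form, $C^1$-small, whose graph is the image of $\tau_f$. It is closed, since
$$d\alpha_f=\alpha_f^*d\theta=(\kappa^{-1})^*\tau_f^*d\theta=(\kappa^{-1})^*(id,f)^*\Omega=(\kappa^{-1})^*(f^*\omega-\omega)=0.$$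

**Step 2: from a closed 1-form back to a symplectic map.** Let $\alpha$ be a $C^1$-small smooth closed 1-form. Then $\sigma_\alpha=\Psi^{-1}\circ\alpha:M\to M\times M$ is $C^1$-close to $x\mapsto(x,x)$, so $pr_1\sigma_\alpha$ and $pr_2\sigma_\alpha$ are diffeomorphisms. Put
$$f_\alpha=(pr_2\sigma_\alpha)(pr_1\sigma_\alpha)^{-1}.$$
Its graph is $\Psi^{-1}(\mathrm{graph}\,\alpha)$, and $f_0=id$. Since $\sigma_\alpha^*\Omega=\alpha^*d\theta=d\alpha=0$, we have $(pr_2\sigma_\alpha)^*\omega=(pr_1\sigma_\alpha)^*\omega$, that is, $f_\alpha$ is symplectic. For $\alpha=\alpha_f$ we have $\sigma_\alpha=\Psi^{-1}\tau_f\kappa^{-1}=(\kappa^{-1},f\kappa^{-1})$, so $f_{\alpha_f}=f\kappa^{-1}\kappa=f$.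

Moreover $d(f_\alpha,id)=\max_z\mathrm{dist}(pr_2\sigma_\alpha(z),pr_1\sigma_\alpha(z))$ is small when $\alpha$ is small. So there is $r>0$ such that $\|\alpha\|_{C^1}<r$ implies that $f_\alpha$ is defined and $d(f_\alpha,id)<\delta/2$. For such $\alpha$ the map $(t,x)\mapsto f_{t\alpha}(x)$ is smooth on $[0,1]\times M$: the map $(t,x)\mapsto(t,pr_1\sigma_{t\alpha}(x))$ is a smooth bijection, for $t$ in an open interval containing $[0,1]$, with invertible differential, so the inverse function theorem makes its inverse smooth.

**Step 3: choice of $\hat V_\delta$, using that $\Gamma$ is discrete.** If $\alpha$ is $C^0$-small, so are its integrals over finitely many loops generating $H_1(M;\mathbb R)$, so $[\alpha]$ is small. As $\Gamma$ is discrete, after shrinking $r$ we may assume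
$$\|\alpha\|_{C^1}<r,\ [\alpha]\in\Gamma\ \Longrightarrow\ [\alpha]=0. \tag{2}$$
Choose a $C^1$-open $\hat V_\delta\ni id$ such that for symplectic $f\in\hat V_\delta$ the form $\alpha_f$ is defined, $\|\alpha_f\|_{C^1}<r$, and $f_{\alpha_f}=f$.

**Step 4: the path $f_{t\alpha}$ has constant flux rate $[\alpha]$.** Let $f\in\hat V_\delta\cap Ham$, $\alpha=\alpha_f$, $f_t=f_{t\alpha}$, and let $X_t$ generate $(f_t)$. Each $X_t\rfloor\omega$ is closed because the $f_t$ are symplectic. We claim $[X_t\rfloor\omega]=[\alpha]$ for all $t\in[0,1]$. Let $\gamma:S^1\to M$ be a smooth loop, and on $[0,t]\times S^1$ let $E(s,u)=(\gamma(u),f_s(\gamma(u)))$. Since $pr_1E$ depends only on $u$, $E^*pr_1^*\omega=0$, and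
$$E^*\Omega=\omega\big(X_s,\partial_u(f_s\gamma)\big)\,ds\wedge du .$$
The loop $f_s\gamma$ is homotopic to $\gamma$ and $X_s\rfloor\omega$ is closed, so the integral of $E^*\Omega$ is $\int_0^t\langle[X_s\rfloor\omega],\gamma\rangle\,ds$. On the other hand $E^*\Omega=d\big((\Psi E)^*\theta\big)$, so by Stokes' theorem
$$\int_0^t\langle[X_s\rfloor\omega],\gamma\rangle\,ds=\int_{\Psi E(t,\cdot)}\theta-\int_{\Psi E(0,\cdot)}\theta .$$
The curve $\Psi E(t,\cdot)$ lies on the graph of $t\alpha$, so its $\theta$-integral is the integral of $t\alpha$ over $\pi\Psi E(t,\cdot)$. That loop is homotopic, through $\pi\Psi E(s,\cdot)$, to $\pi\Psi E(0,\cdot)=\gamma$. The second integral vanishes because $\theta$ is zero along the zero section. The right-hand side is therefore $t\langle[\alpha],\gamma\rangle$. Differentiate in $t$; since $\gamma$ was arbitrary, the claim follows.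

**Step 5: the flux vanishes, and the path is Hamiltonian.** Follow $(f_t)_{t\in[0,1]}$, from $id$ to $f$, by the reverse of a Hamiltonian path from $id$ to $f$; this exists because $f\in Ham$. Reparametrize both to be constant near their ends. We get a smooth loop in $Symp_0(M,\omega)$ based at $id$. The first part contributes $[\alpha]$ to its flux, the second part contributes $0$. So $[\alpha]\in\Gamma$, and by (2) $[\alpha]=0$. Hence all $X_t\rfloor\omega$ are exact. Let $\beta:[a,b]\to[0,1]$ be smooth, $0$ near $a$ and $1$ near $b$, and put $\nu(t)=f_{\beta(t)}$. Its generating field is $\beta'(t)X_{\beta(t)}$, so $\nu$ is a Hamiltonian path, and it ends at $f_1=f$. Since $\|\beta(t)\alpha\|_{C^1}<r$, $d(\nu(t),id)<\delta/2$. $\square$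

**Subdividing the time interval.** The first thing to try is to cut $[0,1]$ into short intervals $[t_{i-1},t_i]$ and to join $id$ to the increment $\lambda(t_i)\lambda(t_{i-1})^{-1}\in Ham$ by a short Hamiltonian path. If $\lambda$ is $C^1$-continuous this works. The map $(s,t)\mapsto\lambda(t)\lambda(s)^{-1}$ is then $C^1$-continuous and equals $id$ on the diagonal, so for a fine subdivision all increments lie in $\hat V_\delta$, and we may also assume $d(\lambda(s),\lambda(t))<\delta/2$ for $s,t$ in the same subinterval. Let $\nu^i$ be the path of Lemma 1 on $[t_{i-1},t_i]$ ending at the increment. The concatenation passes exactly through the $\lambda(t_i)$, and on $[t_{i-1},t_i]$ it equals $\nu^i(t)\lambda(t_{i-1})$, which by (1) satisfies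
$$d(\nu^i(t)\lambda(t_{i-1}),\lambda(t))\le d(\nu^i(t),id)+d(\lambda(t_{i-1}),\lambda(t))<\delta. \tag{3}$$

If $\lambda$ is only $C^0$-continuous, the increments are $C^0$-small but need not be in $\hat V_\delta$, and it is Step 1 that fails: $\kappa$ need not be a diffeomorphism. In the torus family, the increment from a time in $C$ to the midpoint of the gap $J_n$ is $g_{n,1}$. With the chart of Example 2 and $n\ge3$,
$$\kappa(x,y)=\big(x+\tfrac12h_n(y+h_n(x)),\ y+\tfrac12h_n(x)\big),\qquad \det d\kappa=1+\tfrac14\,h_n'(y+h_n(x))\,h_n'(x).$$
At $(0,0)$ this determinant is $1+\pi^2>0$, and at $(0,\frac1{2n})$ it is $1-\pi^2<0$. So it vanishes somewhere, $\kappa$ is not a diffeomorphism, and the graph of $g_{n,1}$ is not the graph of a 1-form, although $d(g_{n,1},id)\le\sqrt2/n$. No refinement that keeps using such pairs of times helps.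

The torus path also shows the way out. We may choose the times at which we compare. Between times in $C$ the increments are trivial. For general $\lambda$ we have to find closed sets of times on which increments are $C^1$-small, and to deal separately with the gaps of these sets. The sets $B(g,r)$ will find the times; the notion in Section 6 will deal with the gaps.

## 5. A countable $C^0$-closed cover of $Ham^1$

**Lemma 2.** For every $\delta>0$ there are countably many $C^0$-closed sets $B_1,B_2,\dots\subset Homeo(M)$ with $Ham^1\subset\bigcup_kB_k$ and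
$$f,g\in B_k\cap Ham^1\ \Longrightarrow\ fg^{-1}\in\hat V_\delta .$$

*Proof.* **Choice of radii.** Since $Diff^1(M)$ is a topological group, there is a $C^1$-open neighborhood $W$ of $id$ with $WW^{-1}\subset\hat V_\delta$. For $g\in Ham^1$ the set $Wg$ is a $C^1$-open neighborhood of $g$. By the neighborhood basis property of Section 1 there is $r_g>0$ with $B(g,r_g)\cap Diff^1(M)\subset Wg$.

**Countably many suffice.** Each $g\in Ham^1$ lies in the $C^1$-interior of $B(g,r_g)\cap Diff^1(M)$, so these interiors cover $Ham^1$. As a subspace of a separable metrizable space, $Ham^1$ is second countable, so countably many of the interiors cover it. Let $B_k=B(g_k,r_{g_k})$ be the corresponding sets; they are $C^0$-closed by Section 1.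

**Increments.** If $f,g\in B_k\cap Ham^1$, then $f=wg_k$ and $g=w'g_k$ with $w,w'\in W$, so $fg^{-1}=ww'^{-1}\in WW^{-1}\subset\hat V_\delta$. $\square$

Note that $fg^{-1}\in\hat V_\delta$ only for $f,g\in Ham^1$: by Example 1, the sets $B_k$ may also contain homeomorphisms that are not differentiable.

## 6. $\delta$-good intervals

In this section and up to Lemma 6, $\lambda:[0,1]\to Homeo(M)$ is any $C^0$-continuous path. The maps $(t,x)\mapsto\lambda(t)^{\pm1}(x)$ are continuous on a compact space, hence uniformly continuous. So the nondecreasing function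
$$m(\rho)=\sup\{\mathrm{dist}(\lambda(t)^{\pm1}x,\lambda(t)^{\pm1}y):\ t\in[0,1],\ \mathrm{dist}(x,y)\le\rho\}$$
tends to $0$ as $\rho\to0$. For maps $u,v:M\to M$ it gives the substitute for left invariance
$$d(\lambda(t)^{\pm1}u,\lambda(t)^{\pm1}v)\le m(d(u,v)). \tag{4}$$

**Definition.** Fix $\delta>0$. An interval $[a,b]\subset[0,1]$, $a<b$, is *$\delta$-good* if for every $\eta>0$ there is a Hamiltonian path $\nu$ on $[a,b]$ with

* (i) $d(\nu(t)\lambda(a),\lambda(t))<\delta+\eta$ for all $t\in[a,b]$;
* (ii) $d(\nu(b)\lambda(a),\lambda(b))<\eta$.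

There are two tolerances for a reason. Errors at the endpoint are passed on to the next interval, and we shall glue a number of intervals that we do not control, so these errors must be arbitrarily small. The error along the way is not passed on, so a fixed $\delta$ is allowed.

**Example 3.** In the torus family, each $\overline{J_k}$ is $\delta$-good for every $\delta$: use $g_{k,s(t)}$ with $s$ smooth, uniformly close to $s_k$, and $0$ near the ends. An interval $[a,b]$ with $a,b\in C$ and $d(\lambda(t),id)<\delta$ on it is $\delta$-good with $\nu\equiv id$, no matter how many gaps it contains.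

**Lemma 3.** If $[a,b]$ and $[b,c]$ are $\delta$-good, so is $[a,c]$.

*Proof.* Given $\eta>0$, choose $0<\zeta\le\eta/2$ with $m(m(\zeta))\le\eta/2$. Let $\nu^1,\nu^2$ be paths as in the definition on $[a,b]$ and $[b,c]$, with tolerance $\zeta$, and let $\nu$ be their concatenation. On $[a,b]$, (i) holds since $\zeta<\eta$. The second path starts at a slightly wrong point, and we measure this by $k=\lambda(b)^{-1}\nu^1(b)\lambda(a)$. By (4) and (ii) for $\nu^1$,
$$d(k,id)=d\big(\lambda(b)^{-1}\nu^1(b)\lambda(a),\lambda(b)^{-1}\lambda(b)\big)\le m(\zeta).$$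
For $t\in[b,c]$ we have $\nu(t)\lambda(a)=\nu^2(t)\nu^1(b)\lambda(a)=\nu^2(t)\lambda(b)k$, so
$$d(\nu(t)\lambda(a),\lambda(t))\le d(\nu^2(t)\lambda(b)k,\lambda(t)k)+d(\lambda(t)k,\lambda(t)).$$
By (1) the first term is $d(\nu^2(t)\lambda(b),\lambda(t))$, which is $<\delta+\zeta$, and $<\zeta$ for $t=c$. By (4) the second is at most $m(m(\zeta))$. So the sum is $<\delta+\zeta+m(m(\zeta))\le\delta+\eta$, and for $t=c$ it is $<\zeta+m(m(\zeta))\le\eta$. $\square$

The next lemma lets us ignore what happens at the two ends of an interval: near an end we stand still for a short time.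

**Lemma 4.** If every $[p,q]$ with $a<p<q<b$ is $\delta$-good, then $[a,b]$ is $\delta$-good.

*Proof.* Given $\eta>0$, choose $0<\rho\le\eta/3$ with $m(m(\rho))\le\eta/3$, and $0<\sigma<(b-a)/2$ with $d(\lambda(s),\lambda(t))\le\rho$ for $|s-t|\le\sigma$. Let $p=a+\sigma<q=b-\sigma$. Take $\nu$ on $[p,q]$ as in the definition, with tolerance $\eta/3$, and extend it by $id$ on $[a,p]$ and by $\nu(q)$ on $[q,b]$.

On $[a,p]$: $d(\lambda(a),\lambda(t))\le\rho<\delta+\eta$.

On $[p,q]$: put $h=\lambda(p)^{-1}\lambda(a)$. By (4), $d(h,id)\le m(d(\lambda(a),\lambda(p)))\le m(\rho)$. Since $\nu(t)\lambda(a)=\nu(t)\lambda(p)h$,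
$$d(\nu(t)\lambda(a),\lambda(t))\le d(\nu(t)\lambda(p)h,\lambda(t)h)+d(\lambda(t)h,\lambda(t))<\delta+\tfrac\eta3+m(m(\rho))\le\delta+\tfrac{2\eta}3,$$
and at $t=q$ the same estimate with (ii) gives $<\frac{2\eta}3$.

On $[q,b]$: $d(\nu(q)\lambda(a),\lambda(t))\le d(\nu(q)\lambda(a),\lambda(q))+d(\lambda(q),\lambda(t))<\frac{2\eta}3+\rho\le\eta$. This gives (i) there, and (ii) at $t=b$. $\square$

## 7. The closed set of bad times is empty

**The set of good times.** Fix $\delta>0$. Let $U\subset[0,1]$ be the set of $t$ that have a relatively open interval neighborhood $O\subset[0,1]$ such that every $[c,d]\subset O$ with $c<d$ is $\delta$-good. Then $U$ is relatively open, and $K=[0,1]\setminus U$ is compact. Two facts follow at once.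

**Fact 1.** If $[c,d]\subset U$, $c<d$, then $[c,d]$ is $\delta$-good. Indeed, cover $[c,d]$ by neighborhoods $O$ as in the definition of $U$, subdivide it into pieces shorter than a Lebesgue number of the cover, so that each piece lies in one $O$ and is $\delta$-good, and apply Lemma 3.

**Fact 2.** If $p<q$ and $(p,q)\subset U$, then $[p,q]$ is $\delta$-good, even if $p$ or $q$ lies in $K$. Indeed, every $[p',q']$ with $p<p'<q'<q$ is $\delta$-good by Fact 1; apply Lemma 4.

By Fact 2 the gaps of $K$ are already under control. The next lemma says that it is then enough to control short intervals with both endpoints in $K$.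

**Lemma 5.** Let $O\subset[0,1]$ be a relatively open interval and $n\ge1$ an integer such that every $[s,t]\subset O$ with $s<t$, $s,t\in K$ and $t-s\le\frac1n$ is $\delta$-good. Then $K\cap O=\emptyset$.

*Proof.* We show that every $[c,d]\subset O$, $c<d$, is $\delta$-good; then $O\subset U$ by definition.

**Reduction to endpoints in $K$.** If $[c,d]\cap K=\emptyset$, use Fact 1. Otherwise let $c'=\min(K\cap[c,d])$ and $d'=\max(K\cap[c,d])$. There are no points of $K$ in $[c,c')$ or $(d',d]$, so by Fact 2 the intervals $[c,c']$ and $[d',d]$ are $\delta$-good when they are nondegenerate. If $c'=d'$, Lemma 3 finishes the argument. If $c'<d'$, by Lemma 3 it remains to show that $[c',d']$ is $\delta$-good.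

**A finite chain through $K$.** We go from $c'$ to $d'$ in finitely many steps between points of $K$, each of which is short or crosses a gap. Let $K'=K\cap[c',d']$; it is compact and contains $c'$ and $d'$. Put $s_0=c'$, and while $s_{i-1}<d'$:

* if $K'\cap(s_{i-1},s_{i-1}+\frac1n]\ne\emptyset$, let $s_i=\max\big(K'\cap[s_{i-1},s_{i-1}+\frac1n]\big)$;
* otherwise let $s_i=\min\big(K'\cap[s_{i-1}+\frac1n,d']\big)$.

In the second case $d'\in K'$ and $d'>s_{i-1}$ force $d'>s_{i-1}+\frac1n$, so the minimum exists. In the first case $s_{i-1}<s_i\le s_{i-1}+\frac1n$, so $[s_{i-1},s_i]$ is short. In the second case $s_{i-1}+\frac1n\notin K'$, so $s_i>s_{i-1}+\frac1n$, and $(s_{i-1},s_i)\cap K=\emptyset$, so $[s_{i-1},s_i]$ is a gap.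

**The chain ends.** If $s_{i+1}$ is defined, then $s_{i+1}>s_{i-1}+\frac1n$. If $s_i$ came from the first case, then $s_{i+1}$ is a point of $K'$ larger than the maximum $s_i$ of $K'\cap[s_{i-1},s_{i-1}+\frac1n]$. If $s_i$ came from the second case, already $s_i>s_{i-1}+\frac1n$. So two steps always advance by more than $\frac1n$, the process stops after finitely many steps, and it can stop only at $d'$.

**Conclusion.** The gaps $[s_{i-1},s_i]$ are $\delta$-good by Fact 2, the short intervals by hypothesis. By Lemma 3, $[c',d']$ is $\delta$-good. $\square$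

**Lemma 6.** Suppose $\lambda(0)=id$ and $[0,1]$ is $\delta$-good for every $\delta>0$. Then there are smooth $H_j$ with $\sup_t\bar d(\phi_{H_j}^t,\lambda(t))\to0$.

*Proof.* The definition with $\delta=\eta=1/j$, and $\lambda(0)=id$, gives a Hamiltonian path $\nu_j(t)=\phi^t_{H_j}$ on $[0,1]$ with $\sup_td(\nu_j(t),\lambda(t))\le2/j$. For the inverses, substitute $y=\nu_j(t)(x)$ in $\mathrm{dist}(\nu_j(t)^{-1}y,\lambda(t)^{-1}y)$:
$$d(\nu_j(t)^{-1},\lambda(t)^{-1})=\max_x\mathrm{dist}\big(\lambda(t)^{-1}\lambda(t)x,\lambda(t)^{-1}\nu_j(t)x\big)\le m(2/j).$$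
So $\sup_t\bar d(\phi^t_{H_j},\lambda(t))\le2/j+m(2/j)\to0$. $\square$

**Proof of Theorem A.** Let $\lambda:[0,1]\to Ham$ be $C^0$-continuous with $\lambda(0)=id$, and fix $\delta>0$. Suppose $K\ne\emptyset$.

**Baire's theorem on $K$.** The aim is a piece of $K$ on which increments of $\lambda$ lie in $\hat V_\delta$. Let $B_k$ be the sets of Lemma 2. Since they are $C^0$-closed and $\lambda$ is $C^0$-continuous, the sets $K\cap\lambda^{-1}(B_k)$ are closed, and since $\lambda(t)\in Ham\subset\bigcup_kB_k$, they cover $K$. The compact space $K$ is nonempty, so by Baire's theorem one of these sets has nonempty interior in $K$: there are $k$ and a relatively open interval $O\subset[0,1]$ with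
$$\emptyset\ne K\cap O\subset\lambda^{-1}(B_k). \tag{5}$$

**Short intervals with endpoints in $K\cap O$.** The aim is the hypothesis of Lemma 5. Choose $n$ with $d(\lambda(s),\lambda(t))<\delta/2$ whenever $|s-t|\le\frac1n$. Let $[s,t]\subset O$ with $s<t$ in $K$ and $t-s\le\frac1n$. By (5), $\lambda(s),\lambda(t)\in B_k\cap Ham$, so $\lambda(t)\lambda(s)^{-1}\in\hat V_\delta\cap Ham$. Lemma 1 gives a Hamiltonian path $\nu$ on $[s,t]$ with $\nu(t)=\lambda(t)\lambda(s)^{-1}$ and $d(\nu(\tau),id)<\delta/2$. As in (3),
$$d(\nu(\tau)\lambda(s),\lambda(\tau))\le d(\nu(\tau)\lambda(s),\lambda(s))+d(\lambda(s),\lambda(\tau))<\tfrac\delta2+\tfrac\delta2=\delta,$$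
and $\nu(t)\lambda(s)=\lambda(t)$. So $[s,t]$ is $\delta$-good, with the same $\nu$ for every $\eta$.

**Contradiction.** Lemma 5 gives $K\cap O=\emptyset$, against (5). Hence $K=\emptyset$ and $U=[0,1]$. By Fact 1, $[0,1]$ is $\delta$-good. Here $\delta>0$ was arbitrary, and Lemma 6 completes the proof. $\blacksquare$

Baire's theorem is applied to $K$ and not to $[0,1]$. The torus path with a Cantor set $C$ shows the difference: near each point of $C$ the full path is not $C^1$-controlled, but restricted to $C$ it is, and only increments between points of the closed set enter Lemma 5.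

## 8. Paths in the $C^1$-closure, countably many exceptional times, and the symplectic case

**Theorem B.** Let $(M,\omega)$ be as in Theorem A, and let $\lambda:[0,1]\to Homeo(M)$ be $C^0$-continuous with $\lambda(0)=id$. Suppose there is a countable $E\subset[0,1]$ with $\lambda(t)\in Ham^1$ for all $t\notin E$. Then $\lambda$ is a uniform ($\bar d$) limit of smooth Hamiltonian paths. No condition beyond continuity of $\lambda$ is imposed on the homeomorphisms $\lambda(e)$, $e\in E$.

*Proof.* Lemmas 1 and 2 do not involve $\lambda$. Lemmas 3–6 and Facts 1 and 2 were proved for an arbitrary continuous $\lambda$ in $Homeo(M)$ (with $\lambda(0)=id$ in Lemma 6). So it suffices to fix $\delta>0$ and to show $K=\emptyset$. Suppose $K\ne\emptyset$.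

**$K$ has no isolated points.** If $e$ were one, there would be a relatively open interval $O$ with $K\cap O=\{e\}$. No $[s,t]\subset O$ with $s<t$ has both endpoints in $K$, so the hypothesis of Lemma 5 holds vacuously and $K\cap O=\emptyset$, a contradiction.

**Baire's theorem, twice.** Since $K$ has no isolated points, singletons in $K$ are closed with empty interior in $K$. As $E$ is countable, Baire's theorem shows that $K\setminus E$ is dense in $K$. Next, $K$ is the union of the closed sets $K\cap\lambda^{-1}(B_k)$ and the countably many singletons $\{e\}$, $e\in E\cap K$: if $t\in K\setminus E$, then $\lambda(t)\in Ham^1\subset\bigcup_kB_k$. The singletons have empty interior, so by Baire's theorem (5) holds again for some $k$ and $O$.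

**Short intervals.** Choose $n$ with $d(\lambda(s),\lambda(t))<\delta/2$ for $|s-t|\le\frac1n$, and let $[s,t]\subset O$ with $s<t$ in $K$ and $t-s\le\frac1n$. Now $\lambda(s)$ and $\lambda(t)$ need not be in $Ham^1$, so we move the times slightly. Let $\eta>0$ and choose $s',t'\in(K\setminus E)\cap O$ close to $s,t$. Then $\lambda(s'),\lambda(t')\in B_k\cap Ham^1$, so by Lemma 2, and because $Ham^1$ is a group, $g=\lambda(t')\lambda(s')^{-1}\in\hat V_\delta\cap Ham^1$. Since $\hat V_\delta$ is $C^1$-open and $Ham$ is $C^1$-dense in $Ham^1$, there is $f\in\hat V_\delta\cap Ham$ as $C^1$-close, hence as $C^0$-close, to $g$ as we like. By (1),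
$$d(f\lambda(s),\lambda(t))\le d(f,g)+d\big(\lambda(t')\lambda(s')^{-1}\lambda(s),\lambda(t)\big).$$
The last term tends to $0$ as $(s',t')\to(s,t)$, because $Homeo(M)$ is a topological group and $\lambda$ is continuous. So we can arrange $d(f\lambda(s),\lambda(t))<\eta$. Lemma 1 gives a Hamiltonian path $\nu$ on $[s,t]$ ending at $f$ with $d(\nu(\tau),id)<\delta/2$. As before, $d(\nu(\tau)\lambda(s),\lambda(\tau))<\delta$, which is (i), and $d(\nu(t)\lambda(s),\lambda(t))=d(f\lambda(s),\lambda(t))<\eta$, which is (ii). So $[s,t]$ is $\delta$-good.

Lemma 5 gives $K\cap O=\emptyset$, a contradiction. Hence $K=\emptyset$; Fact 1 and Lemma 6 finish the proof. $\blacksquare$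

**Theorem C.** Let $(M,\omega)$ be as in Theorem A, and let $\lambda:[0,1]\to Symp(M,\omega)$ be $C^0$-continuous with $\lambda(0)=id$. Then $\lambda$ is a uniform limit of smooth symplectic isotopies starting at $id$. In particular every $\lambda(t)$ lies in the $C^0$-closure of $Symp_0(M,\omega)$, even though $\lambda$ is not assumed to take values in $Symp_0(M,\omega)$. The analogue of Theorem B, with $Ham$ replaced by $Symp(M,\omega)$ and Hamiltonian paths by smooth symplectic paths, also holds.

*Proof.* Replace "Hamiltonian path on $[a,b]$" by "smooth path $\nu:[a,b]\to Symp(M,\omega)$ with $\nu(a)=id$, locally constant near $a$ and near $b$", replace $Ham$ by $Symp(M,\omega)$, and replace $Ham^1$ by the closure of $Symp(M,\omega)$ in $Diff^1(M)$, which is again a subgroup. We check each use.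

**Gluing.** Concatenations and constant extensions of the new paths are again such paths, for the same reason as before.

**Lemma 1.** Let $f\in\hat V_\delta$ be symplectic and $\alpha=\alpha_f$. By Steps 1 and 2, $\nu(t)=f_{\beta(t)\alpha}$ is a smooth path of symplectic diffeomorphisms from $id$ to $f$, constant near the ends, with $d(\nu(t),id)<\delta/2$. No condition on the flux is needed, so Steps 4 and 5, the condition (2) and Ono's theorem are not used.

**Lemma 2.** The proof uses only that $Diff^1(M)$ is a separable metrizable topological group.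

**Lemmas 3–6, Facts 1 and 2.** They use only gluing, the inequalities (1) and (4), and the definition of $\delta$-good. In Lemma 6 the $\nu_j$ are now smooth symplectic isotopies starting at $id$.

**The Baire arguments.** The proofs of Theorems A and B use only Lemmas 1–6, the group property of $Symp(M,\omega)$ and of its $C^1$-closure, and the density of the former in the latter.

Finally, $\nu_j(t)\in Symp_0(M,\omega)$, being joined to $id$ by a smooth symplectic path, and $\nu_j(t)\to\lambda(t)$ in $C^0$. $\blacksquare$

**Corollary.** In $\{\lambda\in C([0,1],Homeo(M)):\lambda(0)=id\}$ with the uniform topology of $\bar d$, the following three sets have the same closure: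

* (a) smooth Hamiltonian paths;
* (b) $C^0$-continuous paths with values in $Ham(M,\omega)$;
* (c) the paths allowed in Theorem B.

*Proof.* A smooth Hamiltonian path $t\mapsto\phi_H^t$ is $C^0$-continuous with values in $Ham$, so (a) $\subset$ (b). A path in (b) satisfies the hypothesis of Theorem B with $E=\emptyset$, so (b) $\subset$ (c). By Theorem B, (c) is contained in the closure of (a). So all three closures agree. $\blacksquare$
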